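\title{Monotonicity of Lusternik--Schnirelmann category for products with spheres}

\begin{abstract}
Let $X$ be a connected space of the homotopy type of a CW complex. We prove that $\operatorname{cat}(X\times S^r)\le n$ implies $\operatorname{cat}(X\times S^{r+1})\le n$ for all $r\ge1$ and $n\ge0$. In particular, if $\operatorname{cat}(X\times S^r)=\operatorname{cat}(X)$, then $\operatorname{cat}(X\times S^{r+1})=\operatorname{cat}(X)$, as conjectured by Iwase. The proof works directly with open covers and partitions of unity. The same method allows $S^{r+1}$ to be replaced by any $(r+1)$-fold suspension, and for $r=1$ by any suspension.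
\end{abstract}

\section{Introduction}\label{sec:intro}

The Lusternik--Schnirelmann category of a path-connected space $Z$ counts the open pieces, each contractible inside $Z$, that are needed to cover $Z$. Precisely, $\operatorname{cat}(Z)\le n$ means that $Z$ has an open cover $U_0,\dots,U_n$ such that every inclusion $U_i\hookrightarrow Z$ is homotopic to a constant map, and $\operatorname{cat}(Z)$ is the least such $n$, or $\infty$ if there is none. Thus $\operatorname{cat}(Z)=0$ exactly when $Z$ is contractible, and $\operatorname{cat}(S^r)=1$ for $r\ge1$, since the sphere is not contractible and is covered by the complements of two points. We say that a space has \emph{CW type} if it is homotopy equivalent to a CW complex. For connected spaces of CW type the definition above agrees with the definitions of Whitehead and of Ganea \cite[Ch.~1--2]{CLOT}; only the covering definition is used in this paper.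

Let $X$ be connected of CW type and let $r\ge1$. Since $X$ is a retract of $X\times S^r$, and by the product formula $\operatorname{cat}(X\times Y)\le\operatorname{cat}(X)+\operatorname{cat}(Y)$,
\begin{equation}\label{eq:sandwich}
\operatorname{cat}(X)\le\operatorname{cat}(X\times S^r)\le\operatorname{cat}(X)+1 .
\end{equation}
(Both inequalities are proved in Section~\ref{sec:cover}.) \emph{Ganea's condition} is the equality $\operatorname{cat}(X\times S^r)=\operatorname{cat}(X)+1$. It holds for every $r$ at once when the category of $X$ is detected by cup products. Indeed, a product of more than $\operatorname{cat}(Z)$ cohomology classes of positive degree on $Z$ is zero; if $X$ carries a nonzero product of $\operatorname{cat}(X)$ such classes over a field, then by the K\"unneth theorem multiplication with the generator of $H^r(S^r)$ gives a nonzero product of $\operatorname{cat}(X)+1$ classes on $X\times S^r$. Spheres and tori are examples. Spaces that fail Ganea's condition are known to exist, and for them one asks how the failure depends on $r$. The following conjecture appears in the paper of Iwase, Stanley and Strom \cite{ISS}.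

\medskip
\noindent\textbf{Conjecture} (Iwase). \emph{Let $X$ be a connected space of CW type and $r\ge1$. If $\operatorname{cat}(X\times S^r)=\operatorname{cat}(X)$, then $\operatorname{cat}(X\times S^{r+1})=\operatorname{cat}(X)$.}
\medskip

A heuristic suggests this direction: $S^{r+1}$ is the suspension of $S^r$, and a homotopy class killed by $r$ suspensions is killed by $r+1$; if the extra open set is forced by the $r$-fold suspension of some obstruction, then once gone it stays gone. No such obstruction appears in our proof. The difficulty for a direct proof is that covers are usually transported along homotopy retractions, and $S^{r+1}$ is not a homotopy retract of $S^r$, because $H_{r+1}(S^r)=0$. We prove the conjecture in the following form.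

\begin{theorem}\label{thm:main}
Let $X$ be a connected space of CW type, $r\ge1$ and $n\ge0$. If $\operatorname{cat}(X\times S^r)\le n$, then $\operatorname{cat}(X\times S^{r+1})\le n$.
\end{theorem}

\begin{corollary}\label{cor:iwase}
Let $X$ be a connected space of CW type. If $r\ge1$ and $\operatorname{cat}(X\times S^r)=\operatorname{cat}(X)$, then $\operatorname{cat}(X\times S^{r+1})=\operatorname{cat}(X)$. The sequence $r\mapsto\operatorname{cat}(X\times S^r)$, $r\ge1$, is non-increasing. If $\operatorname{cat}(X)<\infty$, there is a threshold $r_0(X)\in\{1,2,\dots,\infty\}$ such that $\operatorname{cat}(X\times S^r)=\operatorname{cat}(X)+1$ for $r<r_0(X)$ and $\operatorname{cat}(X\times S^r)=\operatorname{cat}(X)$ for $r\ge r_0(X)$.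
\end{corollary}

\begin{proof}
Theorem~\ref{thm:main} with $n=\operatorname{cat}(X\times S^r)$ gives $\operatorname{cat}(X\times S^{r+1})\le\operatorname{cat}(X\times S^r)$ when the right side is finite, and otherwise there is nothing to prove. By \eqref{eq:sandwich} the sequence takes values in $\{\operatorname{cat}(X),\operatorname{cat}(X)+1\}$. A non-increasing sequence with these values stays at $\operatorname{cat}(X)$ once it gets there; let $r_0(X)$ be the first index where it does, or $\infty$ if it never does.
\end{proof}

The method applies to more than spheres. Write $\Sigma A$ for the unreduced suspension and $P*Q$ for the join. Their topology is fixed in Sections~\ref{sec:circle} and~\ref{sec:join}, where it is also shown that the homotopy types are the usual ones.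

\begin{theorem}\label{thm:join}
Let $X$ be connected and let $A$, $B$ be nonempty, all of CW type. If $\operatorname{cat}(X\times\Sigma A)\le n$, then $\operatorname{cat}\bigl(X\times(\Sigma A*B)\bigr)\le n$. In particular, if $r\ge1$ and $\operatorname{cat}(X\times S^r)=\operatorname{cat}(X)$, then $\operatorname{cat}(X\times Z)=\operatorname{cat}(X)$ for every space $Z$ homotopy equivalent to an $(r+1)$-fold suspension $\Sigma^{r+1}B$.
\end{theorem}

For $r=1$ one suspension fewer suffices, so the circle is extremal among all suspensions.

\begin{theorem}\label{thm:circle}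
Let $X$ be connected of CW type. If $\operatorname{cat}(X\times S^1)\le n$, then $\operatorname{cat}(X\times\Sigma B)\le n$ for every nonempty $B$ of CW type. Hence $\operatorname{cat}(X\times S^1)=\operatorname{cat}(X)$ if and only if $\operatorname{cat}(X\times\Sigma B)=\operatorname{cat}(X)$ for all such $B$.
\end{theorem}

All three theorems are proved by one scheme, which treats the two projections of a product separately. A cover of $X\times Z$ by $n+1$ sets on which the first projection is null-homotopic, and a cover by two sets on which the second projection is null-homotopic, combine to a cover by $n+2$ sets with null-homotopic inclusions; one set is saved if the two covers are suitably placed (Section~\ref{sec:cover}). The first cover is pulled back from $X\times S^r$ along a map $\Theta\colon X\times Z\to S^r$ (Section~\ref{sec:data}), and the problem becomes the construction of $\Theta$. For $r=1$ it is given by a formula (Section~\ref{sec:circle}, which proves Theorem~\ref{thm:circle}); in general it comes from a cutoff argument (Sections~\ref{sec:spheres} and~\ref{sec:join}).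

\section{Combining two covers of a product}\label{sec:cover}

Throughout, $I=[0,1]$, maps are continuous, products carry the product topology, and $\operatorname{pr}_1,\operatorname{pr}_2$ are the projections of a product. A connected space of CW type is path-connected. A map $g\colon M\to Z$ into a path-connected space is \emph{null} if it is homotopic to a constant map; the map from the empty set counts as null. We use the following facts.
\begin{itemize}
\item[(N1)] The constant may be prescribed: follow the null-homotopy by a path in $Z$.
\item[(N2)] If $M$ is the disjoint union of two open sets and $g$ is null on each, then $g$ is null: by (N1) both null-homotopies may be taken to end at the same point.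
\item[(N3)] A map homotopic to a null map is null, and a composite is null if one factor is. In particular restrictions of null maps are null, and so is a map that factors through a contractible space.
\item[(N4)] A map into $X\times Z$ is null if its two components are null.
\item[(N5)] If $j\colon Z\to Z'$ and $\rho\colon Z'\to Z$ satisfy $\rho j\simeq\mathrm{id}_Z$, then $\operatorname{cat}(Z)\le\operatorname{cat}(Z')$. Indeed, if $U\subset Z'$ has null inclusion, then the inclusion of $j^{-1}(U)$ in $Z$ is homotopic to $j^{-1}(U)\to U\hookrightarrow Z'\to Z$, which is null.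
\end{itemize}
By (N5), category is a homotopy invariant and $\operatorname{cat}(X)\le\operatorname{cat}(X\times Z)$ for path-connected $X$, $Z$. We also recall two properties of a normal space: every finite open cover $U_0,\dots,U_n$ has a partition of unity $t_0,\dots,t_n$ with $\operatorname{supp}t_i\subset U_i$, and for a closed set $C$ inside an open set $U$ there is a map to $I$ equal to $1$ on $C$ with support in $U$. CW complexes and metrizable spaces are normal, and the product of a CW complex with a finite CW complex is a CW complex.

Suppose that $\operatorname{pr}_1$ is null on each of $n+1$ open sets $\{T_i>0\}$ covering $X\times Z$, and that $\operatorname{pr}_2$ is null on each of two open sets $V,W$ covering $X\times Z$. By (N4) the $2n+2$ intersections have null inclusions. To reduce their number we shrink them so that the $i$th piece of $V$ is disjoint from the $(i+1)$st piece of $W$, and merge these two by (N2). The zeroth piece of $W$ has no partner, and condition~(c) below makes it unnecessary.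

\begin{lemma}\label{lem:cover}
Let $X$ and $Z$ be path-connected and $Q=X\times Z$. Let $T_0,\dots,T_n\colon Q\to I$ be maps with $\sum_iT_i=1$, and let $V,W\subset Q$ be open with $V\cup W=Q$. Assume:
\begin{itemize}
\item[(a)] $\operatorname{pr}_1$ is null on $\{T_i>0\}$ for every $i$;
\item[(b)] $\operatorname{pr}_2$ is null on $V$ and on $W$;
\item[(c)] $T_0=0$ on $Q\setminus V$.
\end{itemize}
Then $\operatorname{cat}(Q)\le n$.
\end{lemma}

\begin{proof}
Fix $c$ with $0<c<\frac1{n+1}$ and define open sets
\[
V_i=V\cap\{T_i>c\}\quad(0\le i\le n),\qquad W_i=W\cap\{T_i>0\}\cap\{T_{i-1}<c\}\quad(1\le i\le n),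
\]
and $W_{n+1}=\varnothing$. On each of these sets both projections are null by (a) and (b), so each has null inclusion in $Q$ by (N4). The sets $V_i$ and $W_{i+1}$ are disjoint, since $T_i>c$ on the first and $T_i<c$ on the second. By (N2) the open set $O_i=V_i\cup W_{i+1}$ has null inclusion for $0\le i\le n$.

It remains to see that $O_0,\dots,O_n$ cover $Q$. If $q\in V$, some $T_i(q)$ is at least $\frac1{n+1}>c$, so $q\in V_i\subset O_i$. If $q\notin V$, then $q\in W$, and $T_0(q)=0$ by (c). Let $i$ be the least index with $T_i(q)>0$. Then $i\ge1$ and $T_{i-1}(q)=0<c$, so $q\in W_i\subset O_{i-1}$.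
\end{proof}

Condition (c) cannot be dropped: for $X$ a point, $Z=S^r$, $n=0$, $T_0=1$ and $V,W$ the complements of two points, (a) and (b) hold while $\operatorname{cat}(Q)=1$. The cheapest way to satisfy (c) is to take $T_0=0$, and this gives the upper bound in \eqref{eq:sandwich}.

\begin{example}\label{ex:product}
Let $X$ be connected of CW type with $\operatorname{cat}(X)=k<\infty$, and let $Z$ be path-connected with an open cover $Z',Z''$ by sets with null inclusions. By (N5) we may take $X$ to be a CW complex. Let $s_1,\dots,s_{k+1}$ be a partition of unity on $X$ subordinate to an open cover by sets with null inclusions. Lemma~\ref{lem:cover} with $n=k+1$, $T_0=0$, $T_i=s_i\circ\operatorname{pr}_1$ for $i\ge1$, $V=X\times Z'$ and $W=X\times Z''$ gives $\operatorname{cat}(X\times Z)\le k+1$.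
\end{example}

\section{What the hypothesis provides}\label{sec:data}

Let $U_0,\dots,U_n$ be a cover of $X\times Y$ by open sets with null inclusions. On $U_0$ the second projection is null, but the null-homotopy is defined on $U_0$ only. Damping it near the edge of $U_0$ turns it into a deformation of $\operatorname{pr}_2$ on all of $X\times Y$.

\begin{lemma}\label{lem:data}
Let $X$ and $Y$ be path-connected with $X\times Y$ normal and $\operatorname{cat}(X\times Y)\le n$, and let $y_0\in Y$. There are maps $t_0,\dots,t_n\colon X\times Y\to I$ with $\sum_it_i=1$ and a homotopy $H\colon X\times Y\times I\to Y$ from $\operatorname{pr}_2$ to a map $f\colon X\times Y\to Y$ such that $\operatorname{pr}_1$ is null on $\{t_i>0\}$ for every $i$, and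
\begin{equation}\label{eq:f}
f(x,y)\ne y_0\ \Longrightarrow\ t_0(x,y)=0 .
\end{equation}
\end{lemma}

\begin{proof}
Let $U_0,\dots,U_n$ be an open cover with null inclusions and $t_0,\dots,t_n$ a partition of unity with $\operatorname{supp}t_i\subset U_i$. By (N3), $\operatorname{pr}_1$ is null on $U_i$ and hence on $\{t_i>0\}$. Likewise $\operatorname{pr}_2$ is null on $U_0$, so by (N1) there is $\beta\colon U_0\times I\to Y$ with $\beta(x,y,0)=y$ and $\beta(x,y,1)=y_0$. Choose $\kappa\colon X\times Y\to I$ with $\kappa=1$ on $\operatorname{supp}t_0$ and $\operatorname{supp}\kappa\subset U_0$, and set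
\[
H(x,y,\lambda)=\begin{cases}\beta\bigl(x,y,\lambda\kappa(x,y)\bigr)&\text{if }(x,y)\in U_0,\\ y&\text{if }(x,y)\notin\operatorname{supp}\kappa.\end{cases}
\]
The two conditions define open sets that cover $X\times Y\times I$, and on their overlap $\kappa=0$, so both formulas give $y$. Hence $H$ is well defined and continuous, and $H(x,y,0)=y$. If $t_0(x,y)>0$, then $\kappa(x,y)=1$ and $f(x,y)=H(x,y,1)=\beta(x,y,1)=y_0$. This is \eqref{eq:f}.
\end{proof}

Normality of $X\times Y$ in this lemma is the only place where our proofs use CW type. Note also how little of the cover survives: $\operatorname{pr}_1$ is null on every $U_i$, and $\operatorname{pr}_2$ is null on $U_0$.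

To apply Lemma~\ref{lem:cover} to $X\times Z$ we need functions $T_i$ on $X\times Z$. Condition (a) concerns the first coordinate only, so it survives pullback along any map $X\times Z\to X\times Y$ that preserves the first coordinate. Such a map need not have a homotopy inverse of any kind.

\begin{proposition}\label{prop:criterion}
Let $X,Y,y_0,t_i,H,f$ be as in Lemma~\ref{lem:data} and let $Z$ be path-connected. Let $V,W$ be open sets covering $X\times Z$ on each of which $\operatorname{pr}_2$ is null. If there is a map $\Theta\colon X\times Z\to Y$ with
\[
f\bigl(x,\Theta(x,z)\bigr)\ne y_0\qquad\text{for all }(x,z)\notin V,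
\]
then $\operatorname{cat}(X\times Z)\le n$.
\end{proposition}

\begin{proof}
Put $T_i(x,z)=t_i(x,\Theta(x,z))$; then $\sum_iT_i=1$. On $\{T_i>0\}$ the projection $\operatorname{pr}_1$ is the composite of $(x,z)\mapsto(x,\Theta(x,z))\in\{t_i>0\}$ with the null map $\operatorname{pr}_1\colon\{t_i>0\}\to X$. So (a) of Lemma~\ref{lem:cover} holds, (b) is assumed, and (c) follows from \eqref{eq:f}.
\end{proof}

Two observations for $Y=S^r$ with base point $y_0=e$ show what $V$ and $\Theta$ must look like. First, the product sets of Example~\ref{ex:product} are useless in the case $n=\operatorname{cat}(X)$ that the conjecture concerns. Suppose that the complement of $V$ contained a slice $X\times\{z\}$. Then $\gamma=\Theta(\cdot,z)$ would satisfy $t_0(x,\gamma(x))=0$ for all $x$, and the $n$ open sets $\{x:t_i(x,\gamma(x))>0\}$, $1\le i\le n$, would cover $X$ and have null inclusions, giving $\operatorname{cat}(X)\le n-1$. Second, for each $x$ the map $f(x,\cdot)\colon S^r\to S^r$ is homotopic to the identity, hence surjective. So the closed set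
\[
E=\{(x,u)\in X\times S^r: f(x,u)=-e\}
\]
meets every fiber $\{x\}\times S^r$, and $t_0$ vanishes on it; by the argument just given, it contains the graph of no map $X\to S^r$ when $n=\operatorname{cat}(X)$. The plan is to build the complement of $V$ from $E$, in such a way that $\Theta$ can remember the coordinate $u$ there.

\section{The circle}\label{sec:circle}

For $r=1$ the plan can be carried out by explicit formulas, because $f$ lifts to a real-valued function and $E$ becomes a union of level sets. We prove Theorem~\ref{thm:circle}, whose case $B=S^1$ is the case $r=1$ of Theorem~\ref{thm:main}.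

For a nonempty space $B$, the points of $\Sigma B$ are symbols $[b,h]$ with $b\in B$, $h\in I$, where $b$ is forgotten if $h=0$ or $h=1$; these two points are the poles $v_0$ and $v_1$. We give $\Sigma B$ the \emph{coordinate topology}, generated by the preimages of open sets under $h\colon\Sigma B\to I$ and under $b\colon\{0<h<1\}\to B$. Thus a function $G$ into $\Sigma B$ is continuous if and only if $h\circ G$ is continuous and $b\circ G$ is continuous on the open set $\{0<h\circ G<1\}$. Lemma~\ref{lem:join} shows that this space is homotopy equivalent to the suspension with the quotient topology. By the continuity criterion, $[b,(1-\lambda)h]$ contracts $\Sigma B\setminus\{v_1\}$ to $v_0$ and $[b,h+\lambda(1-h)]$ contracts $\Sigma B\setminus\{v_0\}$ to $v_1$; these two sets meet because $B\neq\varnothing$, so $\Sigma B$ is path-connected. The bijection $\Sigma S^{j}\to S^{j+1}$, $[b,h]\mapsto(\sin(\pi h)\,b,\cos(\pi h))$, is a homeomorphism for $j\ge0$: it is continuous at the poles because the distance from the image point to either pole depends only on $h$, and its inverse satisfies the criterion.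

\begin{proof}[Proof of Theorem~\ref{thm:circle}]
By (N5) we may assume that $X$ is a CW complex, so that $X\times S^1$ is a CW complex and hence normal. Write $S^1=\mathbb R/\mathbb Z$, let $\bar u$ be the class of $u\in\mathbb R$, and take $t_i,H,f$ from Lemma~\ref{lem:data} with $y_0=\bar0$.

\emph{Lifting.} By the homotopy lifting property of the covering $\mathbb R\to\mathbb R/\mathbb Z$, the homotopy $(x,u,\lambda)\mapsto H(x,\bar u,\lambda)$ lifts to $\tilde H\colon X\times\mathbb R\times I\to\mathbb R$ with $\tilde H(x,u,0)=u$. The paths $\lambda\mapsto\tilde H(x,u+1,\lambda)$ and $\lambda\mapsto\tilde H(x,u,\lambda)+1$ lift the same path and both start at $u+1$, so they are equal. Let $\tilde f=\tilde H(\cdot,\cdot,1)$; it lifts $(x,u)\mapsto f(x,\bar u)$. The function $\delta(x,u)=\tilde f(x,u)-u$ has period $1$ in $u$, so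
\[
\nu(x)=\max_{u\in\mathbb R}|\delta(x,u)|=\max_{u\in[0,1]}|\delta(x,u)|
\]
is finite. It is continuous: given $x_1$ and $\varepsilon>0$, compactness of $[0,1]$ yields a neighborhood of $x_1$ on which $|\delta(x,u)-\delta(x_1,u)|<\varepsilon$ for all $u\in[0,1]$, and there $|\nu(x)-\nu(x_1)|\le\varepsilon$.

\emph{The map $\Theta$.} We want $u$ to run through an interval along which $\tilde f(x,u)$ is certain to pass from $0$ to $1$. Since $\tilde f(x,-\nu(x))\le-\nu(x)+\nu(x)=0$ and $\tilde f(x,1+\nu(x))\ge1+\nu(x)-\nu(x)=1$, the interval $[-\nu(x),1+\nu(x)]$ will do. We parametrize it by the height in the suspension. For $h\in I$ put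
\[
u(x,h)=-\nu(x)+h\,(1+2\nu(x)),\qquad g(x,h)=\min\bigl\{1,\max\{0,\tilde f(x,u(x,h))\}\bigr\},
\]
so that $g(x,0)=0$ and $g(x,1)=1$. Neither function involves $b$, so both are maps on $X\times\Sigma B$. Define
\[
\Theta(x,[b,h])=\overline{u(x,h)},\qquad V=\{g\ne\tfrac12\},\qquad W=\{g<1\}.
\]
The sets $V,W$ are open and cover $X\times\Sigma B$. Off $V$ we have $\tilde f(x,u(x,h))=\frac12$, so $f(x,\Theta)=\overline{1/2}\ne\bar0$, as Proposition~\ref{prop:criterion} requires. For fixed $x$ the function $g(x,\cdot)$ need not be monotone, and $\{g=\frac12\}$ need not be a graph over $X$. What matters is that this set separates $X\times\{v_0\}$ from $X\times\{v_1\}$.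

\emph{The second projection.} We deform $\operatorname{pr}_2$ so that the height becomes $g$:
\[
F_\lambda(x,[b,h])=[\,b,\ (1-\lambda)h+\lambda g(x,h)\,].
\]
The new height is $0$ when $h=0$ and $1$ when $h=1$. Hence $F_\lambda$ is well defined at the poles, and wherever the new height lies in $(0,1)$ so does $h$, which makes $b$ continuous there. So $F_\lambda$ is a homotopy from $\operatorname{pr}_2$ to $F_1=[b,g(x,h)]$. The map $F_1$ sends $W$, and in particular $\{g<\frac12\}$, into the contractible set $\Sigma B\setminus\{v_1\}$, and it sends $\{g>\frac12\}$ into the contractible set $\Sigma B\setminus\{v_0\}$. Therefore $\operatorname{pr}_2$ is null on $W$, and by (N2) on $V=\{g<\frac12\}\sqcup\{g>\frac12\}$. Proposition~\ref{prop:criterion} gives $\operatorname{cat}(X\times\Sigma B)\le n$.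

For the last assertion, assume $\operatorname{cat}(X\times S^1)=\operatorname{cat}(X)$. By (N5), $\operatorname{cat}(X\times\Sigma B)\ge\operatorname{cat}(X)$. This settles the case $\operatorname{cat}(X)=\infty$, and otherwise the opposite inequality is the first assertion with $n=\operatorname{cat}(X)$. The converse is the case $B=S^0$, since $\Sigma S^0\cong S^1$.
\end{proof}

\section{From $S^r$ to $S^{r+1}$}\label{sec:spheres}

For $r\ge2$ the sphere $S^r$ is simply connected and there is no lift to work with. Two features of the preceding proof persist: $H$ is used to deform $\operatorname{pr}_2$ to a map $F_1$, and the complement of $V$ is a preimage under $F_1$.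

Fix $e\in S^r\subset\mathbb R^{r+1}$ and write points of $S^{r+1}$ as
\[
w=\langle u,\tau\rangle=\bigl(\sqrt{1-\tau^2}\,u,\ \tau\bigr),\qquad u\in S^r,\ \tau\in[-1,1].
\]
For $|\tau|<1$ the coordinate $u$ is a continuous function of $w$; for $\tau=\pm1$ the point $w$ is a pole and does not depend on $u$. Applying $H$ on each latitude deforms $\operatorname{pr}_2$ to $F_1(x,\langle u,\tau\rangle)=\langle f(x,u),\tau\rangle$, and the preimage of the point $\langle -e,0\rangle$ under $F_1$ is the copy of $E$ in $X\times{}$equator. On its complement $V$ the map $F_1$ misses a point, so it is null. On $E$ itself the choice $\Theta=u$ satisfies the condition of Proposition~\ref{prop:criterion}.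

The difficulty is that $\Theta$ must be defined on all of $X\times S^{r+1}$, and $u$ does not extend: on the equator it is the identity of $S^r$, which does not extend over a hemisphere. But $\Theta=u$ is needed on $E$ only. On the neighborhood of $E$ where $f(x,u)\ne e$, the map $u$ is homotopic to $f(x,u)$, which misses a point of $S^r$; so there $u$ is null, and a null map can be cut off to a constant. We state this step in the generality needed for Section~\ref{sec:join}.

\begin{proposition}\label{prop:cutoff}
Let $X,Y,y_0,t_i,H,f$ be as in Lemma~\ref{lem:data}, and assume that the inclusion $Y\setminus\{y_0\}\hookrightarrow Y$ is null. Let $Z$ be path-connected, and let $m\colon X\times Z\to I$ and $p\colon\{m>0\}\to Y$ be maps such that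
\begin{itemize}
\item[(i)] $f(x,p(x,z))\ne y_0$ whenever $m(x,z)>0$;
\item[(ii)] $\operatorname{pr}_2$ is null on $V=\{m<1\}$ and on $W=\{m>0\}$.
\end{itemize}
Then $\operatorname{cat}(X\times Z)\le n$.
\end{proposition}

\begin{proof}
On $W$, the homotopy $H(x,p(x,z),\lambda)$ runs from $p$ to the map $(x,z)\mapsto f(x,p(x,z))$, which by (i) factors through the null inclusion $Y\setminus\{y_0\}\hookrightarrow Y$. So $p$ is null, and by (N1) there is $\theta\colon W\times I\to Y$ with $\theta(q,0)=p(q)$ and $\theta(q,1)=y_0$. Let $\psi(s)=\min\{1,\max\{0,2-4s\}\}$, so that $\psi=1$ on $[0,\frac14]$ and $\psi=0$ on $[\frac12,1]$. Define $\Theta\colon X\times Z\to Y$ by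
\[
\Theta(q)=\begin{cases}\theta\bigl(q,\psi(m(q))\bigr)&\text{if }m(q)>0,\\ y_0&\text{if }m(q)<\frac14.\end{cases}
\]
The two conditions define open sets that cover $X\times Z$, and for $0<m(q)<\frac14$ the first formula gives $\theta(q,1)=y_0$. So $\Theta$ is well defined and continuous. If $q=(x,z)\notin V$, then $m(q)=1$, so $\Theta(q)=\theta(q,0)=p(q)$ and $f(x,\Theta(q))\ne y_0$ by (i). The sets $V,W$ are open and cover $X\times Z$, and Proposition~\ref{prop:criterion} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By (N5) we may assume that $X$ is a CW complex. Then $X\times S^r$ is a CW complex, hence normal, and $S^r$ is path-connected because $r\ge1$. Take $t_i,H,f$ from Lemma~\ref{lem:data} with $Y=S^r$, $y_0=e$. The set $S^r\setminus\{e\}\cong\mathbb R^r$ is contractible, so its inclusion is null.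

We need a function $m$ that equals $1$ only on $E$ and vanishes wherever the choice $p=u$ is unavailable, that is, at the poles and where $f(x,u)=e$. Let $d(y)=|y-e|/2$ for $y\in S^r$; then $0\le d\le1$, with $d(y)=0$ only for $y=e$ and $d(y)=1$ only for $y=-e$. Put
\[
m(x,\langle u,\tau\rangle)=\min\{d(f(x,u)),\,1-|\tau|\}
\]
(see Figure~\ref{fig:m}). At the poles $m=0$ independently of $u$. The function $m$ is continuous on the open set $|\tau|<1$, and at points with $|\tau|=1$ because $0\le m\le1-|\tau|$. On $W=\{m>0\}$ we have $|\tau|<1$, so $p(x,\langle u,\tau\rangle)=u$ is continuous, and $d(f(x,u))>0$, which is condition (i) of Proposition~\ref{prop:cutoff}.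

For (ii), note first that $\operatorname{pr}_2(W)$ misses a pole, and the complement of a point in $S^{r+1}$ is contractible; so $\operatorname{pr}_2$ is null on $W$. For $V=\{m<1\}$ consider
\[
F_\lambda(x,\langle u,\tau\rangle)=\langle H(x,u,\lambda),\tau\rangle .
\]
This is well defined at the poles and continuous where $|\tau|<1$. It is continuous where $\tau=\pm1$, since the squared distance from $\langle y,\tau\rangle$ to the pole $(0,\pm1)$ is $(1-\tau^2)+(\tau\mp1)^2=2(1\mp\tau)$ for every $y$. So $F_\lambda$ is a homotopy from $\operatorname{pr}_2$ to $F_1$. If $F_1(x,\langle u,\tau\rangle)=\langle-e,0\rangle$, then $\tau=0$ and $f(x,u)=-e$, so $m=1$. Hence $F_1$ maps $V$ into the contractible set $S^{r+1}\setminus\{\langle-e,0\rangle\}$, and $\operatorname{pr}_2$ is null on $V$. Proposition~\ref{prop:cutoff} gives $\operatorname{cat}(X\times S^{r+1})\le n$.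
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=6cm,y=2cm]
\fill[gray!12] (0.25,-0.75) rectangle (1,0.75);
\fill[gray!35] (0.5,-0.5) rectangle (1,0.5);
\draw (1,-1) -- (1,1);
\draw[very thick] (1,1) -- (0,1) -- (0,-1) -- (1,-1);
\fill (1,0) circle (2pt);
\node[right] at (1,0) {$m=1$};
\node at (0.75,0) {$\Theta=u$};
\node at (0.125,0) {$\Theta=e$};
\node[left] at (0,1) {$\tau=1$};
\node[left] at (0,-1) {$\tau=-1$};
\node[below] at (0,-1) {$d=0$};
\node[below] at (1,-1) {$d=1$};
\end{tikzpicture}
\caption{The map $\Theta\colon X\times S^{r+1}\to S^r$, drawn in the coordinates $d=d(f(x,u))$ and $\tau$, with $m=\min\{d,1-|\tau|\}$. On the thick edges $m=0$. In the white region ($m\le\frac14$) $\Theta$ is the constant $e$; in the dark region ($m\ge\frac12$) $\Theta=u$; the light region interpolates by a null-homotopy of $u$. The set $V=\{m<1\}$ omits the dot, and $W=\{m>0\}$ omits the thick edges.}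
\label{fig:m}
\end{figure}

The hypothesis $r\ge1$ enters through (N1): the null-homotopy $\theta$ has to end at a single point, and in $S^0$ no path joins $-e$ to $e$.

\section{Joins}\label{sec:join}

The last proof used the following about the pair $S^r\subset S^{r+1}$: the function $d$ with one zero and one point of value $1$, a coordinate $u\in S^r$ defined off the poles, and the contractibility of the complement of $\langle-e,0\rangle$. A suspension $\Sigma A$ has such a function, its height, and the join $\Sigma A*B$ supplies the rest.

For nonempty spaces $P,Q$, the points of the join $P*Q$ are symbols $[p,q,\tau]$ with $p\in P$, $q\in Q$, $\tau\in I$, where $q$ is forgotten if $\tau=0$ and $p$ is forgotten if $\tau=1$. The coordinate topology is generated by the preimages of open sets under $\tau\colon P*Q\to I$, $p\colon\{\tau<1\}\to P$ and $q\colon\{\tau>0\}\to Q$. A function $G$ into $P*Q$ is continuous if and only if $\tau\circ G$ is continuous and $p\circ G$, $q\circ G$ are continuous on the open sets $\{\tau\circ G<1\}$, $\{\tau\circ G>0\}$. This criterion is the reason for choosing the coordinate topology: it makes homotopies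 parametrized by an arbitrary space $X$ easy to check.

\begin{lemma}\label{lem:join}
Let $P,Q,A,B$ be nonempty spaces.
\begin{itemize}
\item[(a)] The identity map from $P*Q$ with the quotient topology of $P\times Q\times I$ to $P*Q$ with the coordinate topology is a homotopy equivalence. The same holds for $\Sigma A$.
\item[(b)] The homotopy types of $P*Q$ and of $\Sigma A$ depend only on those of $P$, $Q$ and of $A$.
\item[(c)] There is a homeomorphism $\Sigma A*B\cong\Sigma(A*B)$ taking $[v_1,b,0]$ to the pole $v_1$. Consequently $S^r*B\cong\Sigma^{r+1}B$ for $r\ge0$.
\item[(d)] If $A$ is metrizable, then so is $\Sigma A$.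
\end{itemize}
\end{lemma}

\begin{proof}
(a) The identity is continuous by the criterion. Let $\varphi(\tau)=\min\{1,\max\{0,3\tau-1\}\}$, $\varphi_\lambda(\tau)=(1-\lambda)\tau+\lambda\varphi(\tau)$ and $\Phi_\lambda[p,q,\tau]=[p,q,\varphi_\lambda(\tau)]$; note $\varphi_\lambda(0)=0$ and $\varphi_\lambda(1)=1$. The map $\Phi_1$ is continuous from the coordinate to the quotient topology, because it is so on each of the closed sets $\{\tau\le\frac13\}$, $\{\frac13\le\tau\le\frac23\}$, $\{\tau\ge\frac23\}$, where it depends only on the continuous coordinates $p$, $(p,q,\tau)$, $q$ respectively. The family $\Phi_\lambda$ is a homotopy from the identity to $\Phi_1$ in the coordinate topology, since $\varphi_\lambda(\tau)<1$ forces $\tau<1$ and $\varphi_\lambda(\tau)>0$ forces $\tau>0$. It is also one in the quotient topology, since the product of a quotient map with the identity of $I$ is a quotient map. So $\Phi_1$ is a homotopy inverse. For $\Sigma A$ use $[a,\varphi_\lambda(h)]$; on $\{h\le\frac13\}$ and on $\{h\ge\frac23\}$ the end map is constant.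

(b) Homotopies $\xi_\lambda\colon P\to P'$ and $\eta_\lambda\colon Q\to Q'$ induce the homotopy $[\xi_\lambda(p),\eta_\lambda(q),\tau]$, continuous by the criterion, and these induced maps respect composition and identities. For $\Sigma A$ use $[\xi_\lambda(a),h]$.

(c) First, $S^0*A\cong\Sigma A$ by $[\epsilon,a,\tau]\mapsto[a,h]$ with $h=\frac12-\frac\epsilon2(1-\tau)$, $\epsilon=\pm1$. The function $h$ is continuous on $\{\tau<1\}$, and at $\tau=1$ because $|h-\frac12|=\frac12(1-\tau)$. The inverse is given by $\tau=1-|1-2h|$ and $\epsilon=\operatorname{sign}(1-2h)$ for $h\ne\frac12$, and $\{\tau>0\}$ corresponds to $\{0<h<1\}$. The point $[-1,a,0]$ goes to $v_1$.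

Second, the join is associative. Let $J$ be the set of formal sums $s_1p_1+s_2p_2+s_3p_3$ with $p_i\in P_i$, $s_i\ge0$, $\sum s_i=1$, where $p_i$ is forgotten if $s_i=0$, with the topology generated by the coordinates $s_i$ and $p_i\colon\{s_i>0\}\to P_i$. Consider the bijection
\[
(P_1*P_2)*P_3\to J,\qquad[[p_1,p_2,\sigma],p_3,\tau]\mapsto(1-\tau)(1-\sigma)p_1+(1-\tau)\sigma p_2+\tau p_3 .
\]
Here $s_1,s_2$ are continuous on $\{\tau<1\}$, and at $\tau=1$ because $0\le s_1,s_2\le1-\tau$; and $s_1>0$, $s_2>0$, $s_3>0$ mean respectively ($\tau<1$, $\sigma<1$), ($\tau<1$, $\sigma>0$), $\tau>0$, which are the sets where $p_1,p_2,p_3$ are continuous. The inverse has $\tau=s_3$ and $\sigma=s_2/(s_1+s_2)$ on $\{s_3<1\}$, so it is continuous by the same description of these sets. Composing this homeomorphism, for the factors in reverse order, with the flips $[p,q,\tau]\mapsto[q,p,1-\tau]$ gives a homeomorphism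
\[
P_1*(P_2*P_3)\to J,\qquad[p_1,[p_2,p_3,\sigma],\tau]\mapsto(1-\tau)p_1+\tau(1-\sigma)p_2+\tau\sigma p_3 .
\]
With $P_1=S^0$, $P_2=A$, $P_3=B$ we obtain $\Sigma A*B\cong(S^0*A)*B\cong S^0*(A*B)\cong\Sigma(A*B)$, and both $[v_1,b,0]$ and the pole $v_1$ correspond to the formal sum with $s_1=1$, $p_1=-1$. Finally $S^0*B\cong\Sigma B$, and by induction $S^r*B\cong\Sigma S^{r-1}*B\cong\Sigma(S^{r-1}*B)\cong\Sigma^{r+1}B$ for $r\ge1$.

(d) Let $\rho\le1$ be a metric for $A$. The map $a\mapsto\rho(a,\cdot)$ embeds $A$ isometrically in the unit ball of the normed space $L$ of bounded functions on $A$ with the supremum norm; regard $A\subset L$. The map $\Sigma A\to\mathbb R\times L$, $[a,h]\mapsto(h,h(1-h)a)$, is well defined and injective. It is continuous on $\{0<h<1\}$, and at the poles because $\|h(1-h)a\|\le h(1-h)$. Its inverse on the image satisfies the continuity criterion, since $a=\ell/(h(1-h))$ at a point $(h,\ell)$ with $0<h<1$.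
\end{proof}

By (a), (b) and induction, $\Sigma^kB$ has the homotopy type of the iterated suspension in the quotient topology. For a CW complex $B$ pointed at a vertex $b_0$, each suspension may also be taken reduced, since this collapses the contractible subcomplex $\{b_0\}\times I$. By (a) and (N5), Theorems~\ref{thm:join} and~\ref{thm:circle} hold for either topology.

\begin{proof}[Proof of Theorem~\ref{thm:join}]
Lemma~\ref{lem:data} needs $X\times\Sigma A$ to be normal, and $\Sigma A$ is not a finite complex in general; we therefore pass to metrizable models. By Milnor's theorem \cite[Thm.~2]{Milnor}, a space of CW type is homotopy equivalent to a simplicial complex with the strong (metric) topology. By Lemma~\ref{lem:join}(b) and (N5) we may thus assume that $X$ and $A$ are metrizable. Then $Y=\Sigma A$ is metrizable by Lemma~\ref{lem:join}(d), so $X\times Y$ is metrizable and normal. Take $t_i,H,f$ from Lemma~\ref{lem:data} with $y_0=v_0$. The set $Y\setminus\{v_0\}$ is contractible, so its inclusion is null. The space $Z=Y*B$ is path-connected, being homeomorphic to $\Sigma(A*B)$.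

Let $h\colon Y\to I$ be the height, so $h^{-1}(0)=\{v_0\}$ and $h^{-1}(1)=\{v_1\}$. On $X\times Z$ put
\[
m(x,[y,b,\tau])=\min\{h(f(x,y)),\,1-\tau\},\qquad F_\lambda(x,[y,b,\tau])=[H(x,y,\lambda),b,\tau].
\]
The function $m$ is $0$ for $\tau=1$; it is continuous on $\{\tau<1\}$, where $y$ is, and at $\tau=1$ because $0\le m\le1-\tau$. The homotopy $F_\lambda$ leaves $\tau$ and $b$ unchanged and its first coordinate is continuous on $\{\tau<1\}$, so it is continuous, and $F_0=\operatorname{pr}_2$. On $W=\{m>0\}$ we have $\tau<1$, so $p(x,[y,b,\tau])=y$ is continuous, and $h(f(x,y))>0$, so $f(x,y)\ne v_0$. This is condition (i) of Proposition~\ref{prop:cutoff}.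

For (ii), fix $b_0\in B$. The inclusion of $\{\tau<1\}$ in $Z$ is null: the homotopy $[y,b,(1-\lambda)\tau]$ deforms it to the map $[y,b,\tau]\mapsto[y,b_0,0]$, and $[y,b_0,\lambda]$ deforms this map to a constant. Since $\operatorname{pr}_2(W)\subset\{\tau<1\}$, the projection $\operatorname{pr}_2$ is null on $W$. Let $\omega=[v_1,b_0,0]$. If $F_1(x,[y,b,\tau])=\omega$, then $\tau=0$ and $f(x,y)=v_1$, so $m=1$. Hence $F_1$ maps $V=\{m<1\}$ into $Z\setminus\{\omega\}$, which by Lemma~\ref{lem:join}(c) is homeomorphic to the contractible space $\Sigma(A*B)\setminus\{v_1\}$. So $\operatorname{pr}_2\simeq F_1$ is null on $V$, and Proposition~\ref{prop:cutoff} gives $\operatorname{cat}(X\times Z)\le n$.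

For the second assertion let $Z\simeq\Sigma^{r+1}B$. By (N5), $\operatorname{cat}(X\times Z)\ge\operatorname{cat}(X)$, which settles the case $\operatorname{cat}(X)=\infty$. Otherwise apply the first assertion with $n=\operatorname{cat}(X)$ and $A=S^{r-1}$, so that $\Sigma A\cong S^r$ and $\Sigma A*B\cong S^r*B\cong\Sigma^{r+1}B$ by Lemma~\ref{lem:join}(c).
\end{proof}

\begin{remark}
Theorem~\ref{thm:main} is the case $A=S^{r-1}$, $B=S^0$ of Theorem~\ref{thm:join}; its proof in Section~\ref{sec:spheres} needs neither joins nor metrizable models. In the second assertion of Theorem~\ref{thm:join}, $\Sigma^{r+1}B$ can be replaced by $\Sigma^rB$ when $r=1$, by Theorem~\ref{thm:circle}, and when $B=S^j$ with $j\ge0$, since $\Sigma^rS^j\cong S^{r+j}$ and Theorem~\ref{thm:main} can be applied $j$ times. We make no claim for $r\ge2$ and arbitrary $B$.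
\end{remark}

\begin{thebibliography}{9}

\bibitem{CLOT}
Cornea, Lupton, Oprea and Tanr\'e,
\emph{Lusternik--Schnirelmann Category}.

\bibitem{ISS}
Norio Iwase, Donald Stanley and Jeffrey Strom,
\emph{Implications of the Ganea Condition},
arXiv:math/0410374 (2004).

\bibitem{Milnor}
Milnor,
\emph{On spaces having the homotopy type of a CW complex},
Trans. AMS \textbf{90} (1959).

\end{thebibliography}
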